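# Distinguishing labelings from lists: why $D_l(G)=D(G)$

## 1. Lists that are constant on orbits

Let $G=(V,E)$ be a finite simple graph and ${\rm Aut}(G)$ its automorphism group. We want to label the vertices so that all symmetry is destroyed.

**Definition (distinguishing number).** A labeling $\phi$ of $V$, with labels from any set, is *distinguishing* if no non-trivial automorphism preserves it: for every non-trivial $\sigma\in{\rm Aut}(G)$ there is $x\in V$ with $\phi(x)\ne\phi(\sigma(x))$. A distinguishing labeling $V\to\{1,\dots,r\}$ is called *$r$-distinguishing*, and $D(G)$ is the least $r$ for which one exists.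

For example, let $P_3$ be the path with vertices $a,b,c$ in this order. Its only non-trivial automorphism swaps $a$ and $c$ and fixes $b$. A labeling is distinguishing exactly when $a$ and $c$ get different labels, so $D(P_3)=2$.

**Definition (list distinguishing number).** A *list assignment* $L$ gives each vertex $v$ a finite set $L(v)$ of labels, drawn from any set. Different vertices may have different lists. An *$L$-labeling* is a map $\phi$ with $\phi(v)\in L(v)$ for all $v$. The number $D_l(G)$ is the least $k$ such that every list assignment with $|L(v)|=k$ for all $v$ admits a distinguishing $L$-labeling.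

If $k$ has the property in this definition, we may apply it to the lists $L(v)=\{1,\dots,k\}$ and get a $k$-distinguishing labeling. Hence
$$D(G)\le D_l(G). \tag{1}$$

Graphs will play almost no role, so we fix the more general language now. Let a finite group $\Gamma$ act on a finite set $U$; for graphs, $\Gamma={\rm Aut}(G)$ and $U=V$. For a map $\phi$ on $U$ put
$$\Gamma_\phi=\{\kappa\in\Gamma:\ \phi(\kappa v)=\phi(v)\ \text{ for all } v\in U\}.$$
This is a subgroup of $\Gamma$, and $\phi$ is distinguishing exactly when $\Gamma_\phi=1$. The *orbit* of $v$ is the set $\{\gamma v:\gamma\in\Gamma\}$. Lists and $L$-labelings on $U$ are defined as for graphs.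

Since $U$ and all lists are finite, only finitely many labels occur. So we may rename the labels injectively as real numbers; this does not affect whether two labels are equal. Write $\ell_j(v)$ for the $j$-th smallest element of $L(v)$, so that
$$\ell_1(v)<\ell_2(v)<\cdots$$

Here is the easy case.

**Proposition (lists constant on orbits).** Let $p:U\to\{1,\dots,k\}$ be a labeling and let $L$ be a list assignment with $|L(v)|\ge k$ for all $v$, such that $L(v)=L(w)$ whenever $v,w$ lie in the same orbit. Then the $L$-labeling $\phi(v)=\ell_{p(v)}(v)$ satisfies $\Gamma_\phi\subseteq\Gamma_p$. In particular, if $p$ is distinguishing, so is $\phi$.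

**Proof.** Let $\kappa\in\Gamma_\phi$ and $v\in U$. Then $\ell_{p(\kappa v)}(\kappa v)=\phi(\kappa v)=\phi(v)=\ell_{p(v)}(v)$. The points $v$ and $\kappa v$ lie in one orbit, so $L(\kappa v)=L(v)$, and the left side is $\ell_{p(\kappa v)}(v)$. Distinct ranks in one list give distinct labels, so $p(\kappa v)=p(v)$. As $v$ was arbitrary, $\kappa\in\Gamma_p$. $\blacksquare$

The opposite extreme is easy as well. Suppose that lists of distinct points in the same orbit are disjoint and non-empty. Then any $L$-labeling $\phi$ will do: if $\kappa\in\Gamma_\phi$, the label $\phi(\kappa v)=\phi(v)$ lies in $L(\kappa v)\cap L(v)$, which forces $\kappa v=v$. So $\kappa$ fixes every point, and for a graph this says $\kappa=1$.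

What changes in general is that lists within an orbit may overlap partially. They differ, so the ranks in $L(v)$ and in $L(\kappa v)$ cannot be compared, yet they share labels, so coincidences can happen. Can partial overlap ever make lists of size $D(G)$ insufficient? That is, **does there exist a graph $G$ with $D(G)\ne D_l(G)$?** The question comes from Saeid Alikhani and Samaneh Soltani, "Characterization of graphs with distinguishing number equal list distinguishing number", arXiv:1711.08887 (2017). Equality is known for several families: $D(K_n)=D_l(K_n)=n$; $D(K_{n,n})=D_l(K_{n,n})=n+1$; $D(C_n)=D_l(C_n)=2$ for $n\ge 6$; and $D_l(T)=D(T)$ for every tree $T$. We shall prove that the answer is no: equality always holds.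

## 2. Complete graphs and the 4-cycle by hand

**The complete graph $K_n$.** If two vertices have the same label, the transposition of these two is an automorphism preserving the labeling. So a distinguishing labeling must be injective, and $D(K_n)=n$. With arbitrary lists of size $n$, go through the vertices one by one and choose from each list a label not used before. At most $n-1$ labels are excluded at any time, so this succeeds, and $D_l(K_n)=n$.

**The 4-cycle.** Let $C_4$ have opposite pairs $\{a,c\}$ and $\{b,d\}$. Two vertices are adjacent exactly when they lie in different pairs, so the automorphisms are exactly the permutations that preserve the partition into these two pairs. A distinguishing labeling needs different labels on $a,c$ (otherwise swap them) and on $b,d$. With only two labels both pairs carry the label set $\{1,2\}$, and then the automorphism exchanging the pairs and matching equal labels preserves the labeling. So $D(C_4)\ge 3$.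

Now take any lists of size 3. Choose distinct labels $x\in L(a)$, $y\in L(c)$, then a label in $L(b)\setminus\{x,y\}$, then a label in $L(d)$ different from the one at $b$. The label sets of the two pairs are now different, so an automorphism preserving the labeling cannot exchange the pairs. It maps each pair to itself, and since labels within a pair differ, it is trivial. Hence $D_l(C_4)\le 3$, and by (1) $D(C_4)=D_l(C_4)=3$.

Both arguments use detailed knowledge of the automorphism group. For a general graph the only thing we have is a distinguishing labeling $p$ with $k=D(G)$ labels, so the proof must start from $p$.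

## 3. Copying ranks, and how two ranks collide

The Proposition suggests what to try: set $\phi(v)=\ell_{p(v)}(v)$, that is, read $p(v)$ as a rank and take the label of that rank in the list. When lists vary within an orbit, this can fail badly.

**Example A (the path $P_3$).** Let $p(a)=1,\ p(b)=1,\ p(c)=2$, which is distinguishing, and let
$$L(a)=\{2,3\},\qquad L(b)=\{1,2\},\qquad L(c)=\{1,2\}.$$
Then $\phi(a)=\ell_1(a)=2$ and $\phi(c)=\ell_2(c)=2$. The swap preserves $\phi$.

**Example B (the triangle $K_3$).** Let $p(x)=1,\ p(y)=2,\ p(z)=3$ and
$$L(x)=\{3,4,5\},\qquad L(y)=\{2,3,4\},\qquad L(z)=\{1,2,3\}.$$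
Then $\phi(x)=\phi(y)=\phi(z)=3$. A labeling with trivial stabilizer has turned into a constant one.

The proof of the Proposition breaks at one point: from $\ell_i(\kappa v)=\ell_j(v)$ we can no longer conclude $i=j$.

There is some freedom left. If $p$ is distinguishing, so is $p$ composed with any group element. Precisely, for $g\in\Gamma$ the labeling $v\mapsto p(g^{-1}v)$ is preserved by $\kappa$ iff $p(g^{-1}\kappa v)=p(g^{-1}v)$ for all $v$. Writing $v=gu$, this says $p(g^{-1}\kappa g\,u)=p(u)$ for all $u$, i.e. $g^{-1}\kappa g\in\Gamma_p$. So
$$\Gamma_{p\circ g^{-1}}=g\,\Gamma_p\,g^{-1}. \tag{2}$$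
The class of label $j$ for $p\circ g^{-1}$ is the translate $g\cdot p^{-1}(j)$. In Example A, let $g$ be the swap. Then $c$ gets rank 1 and $a$ gets rank 2, so $\phi(a)=3$ and $\phi(c)=1$, which is distinguishing. In Example B, the ranks $3,2,1$ on $x,y,z$ give $\phi=(5,3,1)$.

So we look for a good translate of $p$. We need a rule that selects one.

## 4. Two ranks: minimizing one sum

Take $k=2$, fix a translate with classes $A_1=g\,p^{-1}(1)$ and $A_2=g\,p^{-1}(2)$, and let $\phi=\ell_1$ on $A_1$ and $\phi=\ell_2$ on $A_2$. Suppose some $\kappa\in\Gamma_\phi$ moves a point of $A_1$ to a point $u\in A_2$. Then $u$ carries its *second* smallest label. If we translated once more by $\kappa$, the point $u$ would lie in the new first class $\kappa A_1$ and would carry its smallest label instead. So a bad $\kappa$ should make the labels on the first class smaller. We can measure this by the sum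
$$s_1(h)=\sum_{v\in h\,p^{-1}(1)}\ell_1(v),\qquad h\in\Gamma .$$

Choose $g$ so that $s_1(g)$ is minimal; this is possible because $\Gamma$ is finite. Let $\kappa\in\Gamma_\phi$. Then
$$s_1(g)\ \le\ s_1(\kappa g)=\sum_{v\in\kappa A_1}\ell_1(v)\ \le\ \sum_{v\in\kappa A_1}\phi(v)=\sum_{u\in A_1}\phi(\kappa u)=\sum_{u\in A_1}\phi(u)=s_1(g).$$
The first inequality is minimality. The second holds because $\phi(v)\ge\ell_1(v)$ everywhere, with equality exactly on $A_1$. The next equality is the substitution $v=\kappa u$, and the one after it holds because $\kappa$ preserves $\phi$. So there is equality throughout, hence $\kappa A_1\subseteq A_1$, and $\kappa A_1=A_1$ because the two sets have the same size. The complement $A_2$ is then also preserved, so $\kappa$ preserves $p\circ g^{-1}$, and by (2) $\kappa\in g\Gamma_pg^{-1}$. This settles $k=2$.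

Two remarks show what exactly must be minimized.

*The total sum is not enough.* In Example A, the total $\sum_v\phi(v)$ is $2+1+2=5$ for $g=1$ and $3+1+1=5$ for the swap. So $g=1$ minimizes the total, and its labeling is not distinguishing. By contrast, $s_1(1)=\ell_1(a)+\ell_1(b)=3$ and $s_1(\text{swap})=\ell_1(c)+\ell_1(b)=2$, so $s_1$ selects the swap.

*For $k\ge3$ the first sum alone is not enough.* In Example B, $s_1$ is minimal, with value $1$, when $z$ gets rank 1. One translate of this kind gives $x$ rank 2 and $y$ rank 3, so $\phi(x)=\ell_2(x)=4$ and $\phi(y)=\ell_3(y)=4$, and the transposition of $x$ and $y$ preserves $\phi$. Minimizing $s_1$ controls the first class only. Among the minimizers of $s_1$ we should minimize the corresponding sum for rank 2, then for rank 3, and so on. This is lexicographic minimization.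

## 5. The lexicographic minimum

Recall the lexicographic order on $\mathbb R^k$: $x<y$ if $x\neq y$ and, at the first index $j$ with $x_j\ne y_j$, we have $x_j<y_j$. It is a linear order, so every non-empty finite subset of $\mathbb R^k$ has a minimum.

**Theorem 1.** Let a finite group $\Gamma$ act on a finite set $U$. Let $p:U\to\{1,\dots,k\}$ be any labeling, and let $L$ be a list assignment on $U$ with $|L(v)|\ge k$ for all $v$. Then there exist $g\in\Gamma$ and an $L$-labeling $\phi$ such that
$$\Gamma_\phi\subseteq g\,\Gamma_p\,g^{-1}.$$

**Proof.**

**Step 1: the translates and their sums.** This step sets up the quantity to be minimized. Rename labels as real numbers; since $|L(v)|\ge k$, the labels $\ell_1(v)<\dots<\ell_k(v)$ are defined for every $v$. For $h\in\Gamma$ and $1\le j\le k$ put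
$$A_j^h=h\cdot p^{-1}(j).$$
The sets $p^{-1}(1),\dots,p^{-1}(k)$ partition $U$ (some may be empty), and $h$ acts as a bijection, so $A_1^h,\dots,A_k^h$ partition $U$ as well. Moreover
$$A_j^{\kappa h}=\kappa A_j^h\qquad(\kappa\in\Gamma). \tag{3}$$
Let
$$s_j(h)=\sum_{v\in A_j^h}\ell_j(v),\qquad s(h)=(s_1(h),\dots,s_k(h))\in\mathbb R^k .$$

**Step 2: the choice of $g$ and $\phi$.** Since $\Gamma$ is finite, choose $g\in\Gamma$ for which $s(g)$ is lexicographically minimal among all $s(h)$. Write $A_j=A_j^g$ and define
$$\phi(v)=\ell_j(v)\quad\text{for } v\in A_j .$$
This is an $L$-labeling, and $s_j(g)=\sum_{v\in A_j}\phi(v)$.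

**Step 3: every $\kappa\in\Gamma_\phi$ preserves every class $A_j$.** This is the heart of the matter. Fix $\kappa\in\Gamma_\phi$. We show $\kappa A_j=A_j$ by induction on $j$; assume $\kappa A_i=A_i$ for all $i<j$ (for $j=1$ nothing is assumed).

(a) *Minimality.* For $i<j$, (3) gives $A_i^{\kappa g}=\kappa A_i=A_i$, so $s_i(\kappa g)=s_i(g)$. The vectors $s(\kappa g)$ and $s(g)$ thus agree in the first $j-1$ coordinates. If $s_j(\kappa g)<s_j(g)$, then $s(\kappa g)$ would be lexicographically smaller than $s(g)$, against the choice of $g$. Hence
$$s_j(g)\le s_j(\kappa g)=\sum_{v\in\kappa A_j}\ell_j(v).$$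

(b) *Comparing ranks.* The set $A_j$ is disjoint from $A_i$ for $i<j$, so $\kappa A_j$ is disjoint from $\kappa A_i=A_i$. Hence each $v\in\kappa A_j$ lies in some $A_i$ with $i\ge j$, and $\phi(v)=\ell_i(v)\ge\ell_j(v)$. Equality holds if and only if $i=j$, that is, if and only if $v\in A_j$.

(c) *Invariance.* Substituting $v=\kappa u$ and using that $\kappa$ preserves $\phi$,
$$\sum_{v\in\kappa A_j}\phi(v)=\sum_{u\in A_j}\phi(\kappa u)=\sum_{u\in A_j}\phi(u)=s_j(g).$$

Together,
$$s_j(g)\ \overset{(a)}{\le}\ \sum_{v\in\kappa A_j}\ell_j(v)\ \overset{(b)}{\le}\ \sum_{v\in\kappa A_j}\phi(v)\ \overset{(c)}{=}\ s_j(g). \tag{4}$$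
So equality holds throughout. Equality of the two middle sums, together with the termwise inequality in (b), forces $\phi(v)=\ell_j(v)$ for every $v\in\kappa A_j$, and by the equality case $\kappa A_j\subseteq A_j$. Both sets have the same finite size, so $\kappa A_j=A_j$. The induction is complete.

**Step 4: back to $p$.** It remains to translate Step 3 into a statement about $\Gamma_p$. We have $\kappa\,g\,p^{-1}(j)=g\,p^{-1}(j)$ for every $j$, so $g^{-1}\kappa g$ maps each class $p^{-1}(j)$ to itself. That is, $g^{-1}\kappa g\in\Gamma_p$, or $\kappa\in g\Gamma_pg^{-1}$. $\blacksquare$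

In (b), both facts about $i\ge j$ are used: the induction hypothesis excludes smaller ranks on $\kappa A_j$, and the strict growth of $\ell_1(v)<\ell_2(v)<\cdots$ gives the equality case. In (a), the translate competing with $g$ is $\kappa g$, where $\kappa$ is the very symmetry we want to exclude.

In Example B, the lexicographic minimum of $s$ is $(1,3,5)$: first $z$ gets rank 1, then the smaller of $\ell_2(x)=4$ and $\ell_2(y)=3$ gives rank 2 to $y$. The bad translate of Section 4 has $s=(1,4,4)$, which is larger.

**Theorem 2.** $D_l(G)=D(G)$ for every finite graph $G$. Hence there is no graph with $D(G)\ne D_l(G)$.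

**Proof.** One inequality is (1). For the other, let $k=D(G)$, $\Gamma={\rm Aut}(G)$, $U=V(G)$, and let $p$ be a $k$-distinguishing labeling, so $\Gamma_p=1$. Let $L$ be any list assignment with $|L(v)|=k$ for all $v$. Theorem 1 gives $g$ and an $L$-labeling $\phi$ with $\Gamma_\phi\subseteq g\Gamma_pg^{-1}=1$. So $\phi$ is a distinguishing $L$-labeling. As $L$ was arbitrary, $D_l(G)\le k$. $\blacksquare$

## 6. List sizes that vary from orbit to orbit

In $P_3$ the middle vertex does not help to distinguish anything, so a list of size 1 should be enough there. The proof of Theorem 1 uses $\ell_j(v)$ only when $v$ lies in some translate $A_j^h$, and this allows list sizes that depend on the orbit. Let $\mathbb N=\{1,2,\dots\}$.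

**Theorem 3.** Let a finite group $\Gamma$ act on a finite set $U$, and let $f:U\to\mathbb N$ be constant on $\Gamma$-orbits.

(i) Let $p:U\to\mathbb N$ satisfy $p(v)\le f(v)$ for all $v$, and let $L$ satisfy $|L(v)|\ge f(v)$ for all $v$. Then there are $g\in\Gamma$ and an $L$-labeling $\phi$ with $\Gamma_\phi\subseteq g\Gamma_pg^{-1}$. Explicitly, $\phi(v)$ can be taken to be the $p(g^{-1}v)$-th smallest element of $L(v)$, for any fixed linear order on the labels and a suitable $g$.

(ii) Call a labeling $\phi$ distinguishing if $\Gamma_\phi=1$. Then every list assignment with $|L(v)|=f(v)$ for all $v$ admits a distinguishing $L$-labeling if and only if the particular lists $L(v)=\{1,\dots,f(v)\}$ do. In particular, no list-size function constant on orbits can be lowered below what ordinary labelings require.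

For $P_3$ the orbits are $\{a,c\}$ and $\{b\}$. Take $f(a)=f(c)=2$, $f(b)=1$. The lists $\{1,2\},\{1\},\{1,2\}$ on $a,b,c$ admit the distinguishing labeling $1,1,2$, so by (ii) every assignment with these list sizes admits one.

**Proof of (i).** If $U$ is empty there is nothing to show. Otherwise put $k=\max f$, and rename the finitely many occurring labels as real numbers in an order-preserving way, so that "$j$-th smallest" has the same meaning before and after.

**Step 1: all labels needed exist.** Now $\ell_j(v)$ is defined only for $j\le|L(v)|$. Let $A_j^h=h\,p^{-1}(j)$ for $1\le j\le k$; as $p\le f\le k$, these sets partition $U$ for each $h$. If $v\in A_j^h$, then $p(h^{-1}v)=j$, and since $f$ is constant on orbits,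
$$|L(v)|\ge f(v)=f(h^{-1}v)\ge p(h^{-1}v)=j .$$
So $\ell_j(v)$ is defined for every $v\in A^h_j$, for all $h$ and $j$. This is the only place where constancy on orbits is used.

**Step 2: choice.** By Step 1 the sums $s_j(h)=\sum_{v\in A_j^h}\ell_j(v)$ make sense. Choose $g$ with $s(g)$ lexicographically minimal, write $A_j=A_j^g$, and put $\phi=\ell_j$ on $A_j$; this is defined by Step 1. Since $v\in A_j$ means $p(g^{-1}v)=j$, the label $\phi(v)$ is the $p(g^{-1}v)$-th smallest element of $L(v)$, as claimed.

**Step 3: the induction.** Let $\kappa\in\Gamma_\phi$ and assume $\kappa A_i=A_i$ for $i<j$. For (a): $A_i^{\kappa g}=\kappa A_i=A_i$ gives $s_i(\kappa g)=s_i(g)$ for $i<j$, so minimality gives $s_j(g)\le s_j(\kappa g)=\sum_{v\in\kappa A_j}\ell_j(v)$, where $\ell_j$ is defined on $\kappa A_j=A_j^{\kappa g}$ by Step 1. For (b): a point $v\in\kappa A_j$ lies outside $A_i=\kappa A_i$ for $i<j$, hence in some $A_i$ with $i\ge j$. Both $\ell_i(v)$ and $\ell_j(v)$ are defined, because $v\in A_i^{g}$ and $v\in A_j^{\kappa g}$. So $\phi(v)=\ell_i(v)\ge\ell_j(v)$, with strict inequality if $i>j$. For (c): $\sum_{v\in\kappa A_j}\phi(v)=\sum_{u\in A_j}\phi(\kappa u)=\sum_{u\in A_j}\phi(u)=s_j(g)$.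 Thus the chain (4) holds, equality holds throughout, and $\kappa A_j\subseteq A_j$, so $\kappa A_j=A_j$ by cardinality.

**Step 4: back to $p$.** As before, $\kappa g\,p^{-1}(j)=g\,p^{-1}(j)$ for all $j$ gives $g^{-1}\kappa g\in\Gamma_p$.

**Proof of (ii).** "Only if": the lists $\{1,\dots,f(v)\}$ are among the assignments with $|L(v)|=f(v)$. This is also the content of the last sentence of (ii): if all list assignments with sizes $f$ admit distinguishing labelings, then so do the lists $\{1,\dots,f(v)\}$. "If": let $p$ be a distinguishing labeling with $p(v)\in\{1,\dots,f(v)\}$. Given $L$ with $|L(v)|=f(v)$, part (i) yields an $L$-labeling $\phi$ with $\Gamma_\phi\subseteq g\Gamma_pg^{-1}=1$. $\blacksquare$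

## 7. Counting inequivalent labelings through a wreath product

Call labelings $\psi,\psi'$ of $U$ *equivalent* if $\psi'=\psi\circ\gamma$ for some $\gamma\in\Gamma$. This is an equivalence relation because $\Gamma$ is a group. For $P_3$ with labels $\{1,2\}$ there are four distinguishing labelings (two for the middle, two orders for the ends), and they form two classes, one for each label of $b$. Do lists of size $k$ give at least as many classes of distinguishing labelings as the labels $\{1,\dots,k\}$ do?

One would first apply Theorem 1 separately to representatives $p_1,\dots,p_b$ and $L$. This gives labelings $\phi_1,\dots,\phi_b$ with small stabilizers, but Theorem 1 says nothing about how $\phi_i$ compares with $\phi_j$. If the lists may depend on $i$, the trouble occurs already for a one-point set $U=\{u\}$ with trivial group: let $p_1(u)=1$, $p_2(u)=2$, $L_1(u)=\{2,3\}$, $L_2(u)=\{1,2\}$. Copying ranks gives $\phi_1(u)=2=\phi_2(u)$. This is the collision of Example A, with the two ends of the path replaced by two copies of $u$. In Example A the cure was to let the swap compete in the minimization. So we put $b$ copies of $U$ side by side and let the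 copies be permuted too.

**Definition (wreath product).** Let $W=\Gamma\wr S_b$ be the set of all $(\gamma_1,\dots,\gamma_b;\rho)$ with $\gamma_i\in\Gamma$, $\rho\in S_b$, acting on $U\times\{1,\dots,b\}$ by
$$(\gamma_1,\dots,\gamma_b;\rho)\cdot(u,i)=(\gamma_iu,\rho(i)). \tag{5}$$
Applying first $(\gamma;\rho)$ and then $(\gamma';\rho')$ sends $(u,i)$ to $(\gamma'_{\rho(i)}\gamma_iu,\ \rho'\rho(i))$. So the product $(\gamma';\rho')(\gamma;\rho)$ is the element whose $i$-th component is $\gamma'_{\rho(i)}\gamma_i$ and whose permutation is $\rho'\rho$. With this product $W$ is a finite group: the identity is $(1,\dots,1;1)$, the inverse of $(\gamma;\rho)$ has permutation $\rho^{-1}$ and component $\gamma_i^{-1}$ at $\rho(i)$, and associativity holds since both ways of bracketing a triple product give the $i$-th component $\gamma''_{\rho'\rho(i)}\gamma'_{\rho(i)}\gamma_i$. The map $(\gamma;\rho)\mapsto\rho$ is a homomorphism to $S_b$. Its kernel $N\cong\Gamma^b$, the set of elements with $\rho=1$, is a normal subgroup.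

For example, let $\Gamma=S_2$ act on two points and $b=2$. Then $W$ has order $2\cdot2\cdot2=8$ and acts on two pairs of points. It can swap inside each pair and can exchange the pairs, so it acts as the automorphism group of $C_4$ from Section 2, with the copies as opposite pairs.

**Theorem 4.** Let $\Gamma$ be a finite group acting on a finite set $U$. Let $p_1,\dots,p_b:U\to\{1,\dots,k\}$ be pairwise inequivalent, and let $L_1,\dots,L_b$ be list assignments on $U$ (possibly all equal) with all lists of size at least $k$. Then there are a permutation $\pi$ of $\{1,\dots,b\}$, elements $g_i\in\Gamma$, and pairwise inequivalent labelings $\phi_i$, with $\phi_i$ an $L_i$-labeling, such that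
$$\Gamma_{\phi_i}\subseteq g_i\,\Gamma_{p_{\pi(i)}}\,g_i^{-1}\quad\text{for all } i.$$
In particular, for every graph $G$ and every assignment $L$ of lists of size $k$, the number of pairwise inequivalent distinguishing $L$-labelings of $G$ is at least the number of pairwise inequivalent $k$-distinguishing labelings of $G$.

**Proof.** On $U\times\{1,\dots,b\}$ put $p(u,i)=p_i(u)$ and $L(u,i)=L_i(u)$.

**Step 1: the stabilizer of $p$ does not permute copies.** Here the inequivalence of the $p_i$ is used. Let $w=(\gamma_1,\dots,\gamma_b;\rho)\in W_p$. By (5), $p(w(u,i))=p_{\rho(i)}(\gamma_iu)$, and this equals $p(u,i)=p_i(u)$ for all $u$. So $p_i=p_{\rho(i)}\circ\gamma_i$, and $p_i$ is equivalent to $p_{\rho(i)}$. By pairwise inequivalence $\rho(i)=i$. This holds for all $i$, so $\rho=1$, and then $p_i=p_i\circ\gamma_i$ says $\gamma_i\in\Gamma_{p_i}$. Conversely, every element with $\rho=1$ and $\gamma_i\in\Gamma_{p_i}$ for all $i$ preserves $p$. Hence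
$$W_p=\prod_{i=1}^b\Gamma_{p_i}\subseteq N. \tag{6}$$

**Step 2: apply Theorem 1 to $W$.** All lists $L(u,i)$ have size at least $k$, and $p$ takes values in $\{1,\dots,k\}$. So there are $g\in W$ and an $L$-labeling $\phi$ with
$$W_\phi\subseteq gW_pg^{-1}\subseteq N, \tag{7}$$
the last inclusion because $W_p\subseteq N$ and $N$ is normal. Put $\phi_i(u)=\phi(u,i)$; this is an $L_i$-labeling.

**Step 3: the $\phi_i$ are pairwise inequivalent.** We show that an equivalence would produce an element of $W_\phi$ outside $N$. Suppose $\phi_i=\phi_j\circ\gamma$ with $i\ne j$ and $\gamma\in\Gamma$. Let $w\in W$ have permutation equal to the transposition of $i$ and $j$, component $\gamma$ at $i$, component $\gamma^{-1}$ at $j$, and all other components $1$. It sends $(u,i)\mapsto(\gamma u,j)$ and $(u,j)\mapsto(\gamma^{-1}u,i)$ and fixes all other points. It preserves $\phi$, because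
$$\phi_j(\gamma u)=\phi_i(u),\qquad \phi_i(\gamma^{-1}u)=\phi_j(\gamma\gamma^{-1}u)=\phi_j(u).$$
So $w\in W_\phi$. But its permutation is not the identity, so $w\notin N$, contradicting (7).

**Step 4: the stabilizers.** We now read off the stabilizer of each $\phi_j$ from (7). Write $g=(\gamma_1,\dots,\gamma_b;\rho)$, fix $j$ and put $i=\rho^{-1}(j)$. Let $\kappa\in\Gamma_{\phi_j}$, and let $\hat\kappa\in N$ have component $\kappa$ at $j$ and $1$ elsewhere. Then $\hat\kappa$ preserves $\phi$: on copy $j$ because $\kappa$ preserves $\phi_j$, and on the other copies trivially. So $\hat\kappa\in W_\phi$, and (7) gives $g^{-1}\hat\kappa g\in W_p$. On copy $i$ this element acts by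
$$(u,i)\ \overset{g}{\mapsto}\ (\gamma_iu,j)\ \overset{\hat\kappa}{\mapsto}\ (\kappa\gamma_iu,j)\ \overset{g^{-1}}{\mapsto}\ (\gamma_i^{-1}\kappa\gamma_iu,\,i),$$
and by the product rule its $i$-th component is $\gamma_i^{-1}\kappa\gamma_i$. By (6), $\gamma_i^{-1}\kappa\gamma_i\in\Gamma_{p_i}$, so $\kappa\in\gamma_i\Gamma_{p_i}\gamma_i^{-1}$. Hence the claim holds with $\pi(j)=i=\rho^{-1}(j)$ and $g_j=\gamma_i$. Since $\pi=\rho^{-1}$, it is a permutation.

**Step 5: the count for graphs.** Take $\Gamma={\rm Aut}(G)$, $L_1=\dots=L_b=L$, and let $p_1,\dots,p_b$ represent all classes of $k$-distinguishing labelings (if there are none, there is nothing to show). Then $\Gamma_{p_i}=1$ for all $i$, so $\Gamma_{\phi_i}=1$ for all $i$, and $\phi_1,\dots,\phi_b$ are $b$ pairwise inequivalent distinguishing $L$-labelings. $\blacksquare$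

For the lists of Example A and $k=2$ the theorem promises at least two inequivalent distinguishing $L$-labelings of $P_3$. In fact the possible pairs of different labels on $(a,c)$ are $(2,1),(3,1),(3,2)$, with two choices for $b$ each, which gives six labelings. They are pairwise inequivalent, since the swap turns these pairs into $(1,2),(1,3),(2,3)$, none of which is on the list. In the one-point example above, $W=S_2$ and $s(1)=(2,2)$, while the swap of the copies has $s=(1,3)$. So the swap is selected, and $\phi_1(u)=3$, $\phi_2(u)=1$.

## 8. Labeling edges and other structures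

Theorem 1 never used that the group came from a graph or that the labeled points were vertices. For an action of $\Gamma$ on $U$, the distinguishing number is the least $r$ for which some $\phi:U\to\{1,\dots,r\}$ has $\Gamma_\phi=1$. The list version is the least $k$ such that every list assignment with all $|L(v)|=k$ admits an $L$-labeling with $\Gamma_\phi=1$.

These numbers need not exist: an element of $\Gamma$ that fixes every point of $U$ lies in every $\Gamma_\phi$. For instance, the swap of the two vertices of $K_2$ fixes its only edge, so $K_2$ has no distinguishing edge labeling. If only the identity fixes all of $U$, an injective labeling of $U$ is distinguishing. So either the action is faithful and distinguishing labelings exist, or it is not and neither number exists. The following statement is about the case in which they exist.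

**Corollary 5.** The list version of the distinguishing number equals the ordinary version for every action of a finite group on a finite set. This includes vertex labelings of finite digraphs, hypergraphs and relational structures. It also includes edge labelings, and total (vertex-and-edge) labelings, of any finite graph for which a distinguishing labeling of that kind exists.

**Proof.** Let $k$ be the ordinary distinguishing number of the action and $p:U\to\{1,\dots,k\}$ a labeling with $\Gamma_p=1$. For any lists of size $k$, Theorem 1 gives an $L$-labeling $\phi$ with $\Gamma_\phi\subseteq g\Gamma_pg^{-1}=1$. So the list version is at most $k$. Conversely, if a size $k'$ suffices for all list assignments, it suffices for the identical lists $\{1,\dots,k'\}$, so $k\le k'$. For the structures named, let $\Gamma$ be the automorphism group, and let $U$ be the set being labeled: the vertex set for digraphs, hypergraphs and relational structures, the edge set $E$ for edge labelings of a graph, and $V\cup E$ for total labelings. $\blacksquare$
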